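\title{Harmonic spinors in dimension at least three}

\begin{abstract}
We prove that every non-empty closed spin manifold of dimension $n\ge 3$, with any spin structure, carries a Riemannian metric whose Dirac operator has non-trivial kernel. The proof is uniform in $n$. On products of genus three surfaces and three-spheres we construct families of metrics over a disc whose Dirac operators are invertible over the boundary of the disc and have non-zero index in relative $K$-theory. We show that small Dirac eigenvalues survive, in families, surgeries of codimension at least two, and we use such surgeries to carry the model families to the given manifold. The same argument shows that the metric can be prescribed outside any open set, and that the space of metrics with invertible Dirac operator, when non-empty, has infinitely many components or a homotopy class of infinite order.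
\end{abstract}

\section{Introduction}

Let $M$ be a closed (compact, without boundary) spin manifold of dimension $n$ with a fixed spin structure. A Riemannian metric $g$ on $M$ determines a spinor bundle $\Sigma_g$ and a Dirac operator $D_g$, a self-adjoint elliptic operator of first order. Spinors in its kernel are called \emph{harmonic}, and we write
\[
h_g=\dim\ker D_g .
\]
For differential forms, the dimension of the space of harmonic forms is a Betti number and does not see the metric. For spinors, $h_g$ is a conformal invariant, and the Atiyah--Singer index theorem gives a topological lower bound for it. It is natural to ask whether topology can also bound $h_g$ from above, and in the first place whether it can force $h_g=0$ for all $g$.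

In dimensions one and two it can. On a circle of length $l$ with the bounding spin structure (the one induced from the disc), spinors are antiperiodic functions, $D=i\,d/dt$, and the spectrum $\frac{2\pi}{l}(\frac12+\mathbb Z)$ does not contain $0$. On $S^2$ there is one spin structure, every metric is conformal to the pull-back of the round metric under a diffeomorphism, and the round metric has Dirac spectrum $\pm\{1,2,\dots\}$; so $h_g=0$ for every $g$. In both examples the reason is that there is only one conformal class up to diffeomorphism. On $S^3$ this reason disappears: the round metric has $h_g=0$, but stretching it by the factor $4$ along the Hopf fibers produces a metric with $h_g=2$ (Proposition~\ref{prop:berger}). This suggests the following conjecture, stated in the paper \cite{BD} of B\"ar and Dahl.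

\begin{quote}
\emph{Harmonic spinors are not topologically obstructed: on any compact spin manifold of dimension at least three there is a metric $g$ with $h_g>0$.}
\end{quote}

It is known to hold in dimensions $n\equiv0,1,3\pmod 8$ (Hitchin) and $n\equiv3,7\pmod 8$ (B\"ar), and for spheres of dimension $n\equiv0\pmod4$ (Seeger). We prove it in general.

\begin{theorem}\label{thm:main}
Let $M$ be a non-empty closed spin manifold of dimension $n\ge3$ with a fixed spin structure. Then there is a metric $g$ on $M$ with $h_g>0$.
\end{theorem}

Let $\mathcal R(M)$ be the space of Riemannian metrics on $M$ with the $C^\infty$-topology, and $\mathcal R^{\mathrm{inv}}(M)=\{g\in\mathcal R(M):h_g=0\}$.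

\begin{theorem}\label{thm:supp}
Let $M$ be as in Theorem~\ref{thm:main} and connected.
\begin{itemize}
\item[(a)] For every metric $g$ and every non-empty open set $\Omega\subset M$ there is a metric $g'$ with $g'=g$ on $M\setminus\Omega$ and $h_{g'}>0$.
\item[(b)] Let $k\in\{1,2,3,4\}$ with $k\equiv-n\pmod4$, and suppose $\mathcal R^{\mathrm{inv}}(M)\neq\emptyset$. If $k\ge2$, then for some base point $\pi_{k-1}(\mathcal R^{\mathrm{inv}}(M))$ has an element of infinite order. If $k=1$, then $\mathcal R^{\mathrm{inv}}(M)$ has infinitely many components.
\item[(c)] The hypothesis $n\ge3$ cannot be weakened: $h_g=0$ for all $g$ on $S^2$, and on $S^1$ with the bounding spin structure.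
\end{itemize}
\end{theorem}

Part (c) has been proved above. To prove the rest, one would like to take a model manifold with a harmonic spinor and transplant it to $M$ by cutting and pasting. Such operations change the Dirac spectrum a little, and an eigenvalue $0$ is destroyed by small changes. An eigenvalue that \emph{crosses} $0$ along a path of metrics is not destroyed. We therefore transplant whole families of metrics, together with a homotopy invariant that forces a zero eigenvalue somewhere in the family. Three ingredients are needed.
\begin{itemize}
\item[1.] \emph{Analysis.} The part of the Dirac operator below a given spectral level changes arbitrarily little, uniformly in a family, under surgery of codimension at least two (Theorem~\ref{thm:surgery}, stated in Section~\ref{sec:families} and proved in Section~\ref{sec:surgeryproof}).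
\item[2.] \emph{Models.} In every dimension $n\ge3$ a product $N$ of genus three surfaces and three-spheres carries a family over a disc, invertible over the boundary, whose index in relative $K$-theory is non-zero (Sections~\ref{sec:berger}--\ref{sec:products}).
\item[3.] \emph{Topology.} The sphere $S^n$ is obtained from $N\sqcup(-N)$ by surgeries of codimension at least two, and $M$ from $M\sqcup S^n$ (Section~\ref{sec:transfer}).
\end{itemize}
For $n=3$ the model is already a sphere and the invariant is a count of eigenvalue crossings; this case is carried out first, in Section~\ref{sec:berger}. Theorems~\ref{thm:main} and~\ref{thm:supp}(a) are proved in Section~\ref{sec:transfer}, and Theorem~\ref{thm:supp}(b) in Section~\ref{sec:space}.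

\section{Small eigenvalues in families, and surgery}\label{sec:families}

\subsection*{Dirac operators}
A spin structure on an oriented $n$-manifold $P$ is regarded as a double cover of the bundle of oriented frames, so that it makes sense before a metric is chosen. A submanifold with a framing of its normal bundle inherits a spin structure, by completing its frames with the normal framing; a boundary inherits one through the outward normal. Spinors are complex, of rank $2^{\lfloor n/2\rfloor}$, and Clifford multiplication satisfies $v\cdot v=-|v|^2$. For $n$ even, $\Sigma=\Sigma^+\oplus\Sigma^-$ and $D$ is odd, that is, exchanges the summands. In a local orthonormal frame $e_1,\dots,e_n$ lifted to the spin structure, spinors are vector-valued functions, and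
\begin{equation}\label{eq:connection}
\nabla_X\psi=\partial_X\psi+\tfrac14\sum_{j,k}g(\nabla_Xe_j,e_k)\,e_je_k\psi,\qquad D\psi=\sum_ie_i\cdot\nabla_{e_i}\psi .
\end{equation}
We use the following standard facts.
\begin{itemize}
\item[(D1)] On a closed manifold $D$ is essentially self-adjoint on smooth spinors, its closure has domain the Sobolev space $H^1$, and its spectrum is discrete. For a Lipschitz function $\chi$, $D(\chi\psi)=d\chi\cdot\psi+\chi D\psi$.
\item[(D2)] If $g'=\theta^2\bar g$ with a positive function $\theta$, there is a fiberwise isometric identification of the spinor bundles under which $D^{\bar g}(\theta^{(n-1)/2}u)=\theta^{(n+1)/2}D^{g'}u$. In particular, multiplying a metric by a constant $\rho^2$ divides the spectrum by $\rho$.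
\item[(D3)] The round unit sphere $S^k$, $k\ge2$, has spectrum $\pm(\frac k2+\mathbb N_0)$. The unit circle with the bounding spin structure has spectrum $\frac12+\mathbb Z$.
\item[(D4)] Define the spin manifold $-N$ by $\partial(N\times[0,1])=N\sqcup(-N)$. For the same metric, $D_{-N}$ is unitarily equivalent to $-D_N$.
\end{itemize}

\subsection*{Families}
Throughout, $K$ is a finite product of closed $2$-discs and compact intervals; it is convex and homeomorphic to a disc (a point, if the product is empty). A \emph{family} on a closed spin manifold $P$ is a family of metrics $(g_x)_{x\in K}$ that is smooth on $K\times P$; the spin structure of $P$ is fixed. The operators $D_x=D_{g_x}$ act on different spaces. To compare them we use the identification of Bourguignon and Gauduchon. Fix a base metric $g_0$ and let $b_x$ be the positive $g_0$-symmetric endomorphism of $TP$ with $g_x(b_x\cdot,b_x\cdot)=g_0$. It maps $g_0$-orthonormal frames to $g_x$-orthonormal frames and lifts to the spin structure, hence gives a fiberwise isometry $\Sigma_{g_0}\to\Sigma_{g_x}$. Multiplied by $(dv_{g_x}/dv_{g_0})^{-1/2}=(\det b_x)^{1/2}$ it gives a unitary map $L^2(\Sigma_{g_0})\to L^2(\Sigma_{g_x})$,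 which respects supports and gradings. By \eqref{eq:connection}, applied to the frames $e_i$ and $b_xe_i$, the operator $D_x$ becomes
\begin{equation}\label{eq:BG}
D_x=\sum_ie_i\cdot\nabla^{g_0}_{b_xe_i}+Z(b_x,\nabla^{g_0}b_x).
\end{equation}
The zero order term $Z$ comes from the tensor $b_x^{-1}\circ\nabla^{g_x}\circ b_x-\nabla^{g_0}$ and from the differential of $\log\det b_x$; both are linear in $\nabla^{g_0}b_x$ with coefficients smooth in $b_x$. So $(D_x)$ is a family of self-adjoint elliptic operators on one bundle with smoothly varying coefficients, and $D_x\colon H^1\to L^2$ depends norm-continuously on the metric in the $C^1$-topology.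

A \emph{window} for the family is a number $\Lambda>0$ with $\pm\Lambda\notin\operatorname{spec}D_x$ for all $x\in K$. Then $(D_x-z)^{-1}\colon L^2\to H^1$ is norm-continuous on $K\times\{|z|=\Lambda\}$, and so the spectral projection $\Pi_x$ for the interval $(-\Lambda,\Lambda)$ and the operator $D_x\Pi_x$,
\begin{equation}\label{eq:contour}
\Pi_x=-\frac1{2\pi i}\oint_{|z|=\Lambda}(D_x-z)^{-1}dz,\qquad D_x\Pi_x=-\frac1{2\pi i}\oint_{|z|=\Lambda}z\,(D_x-z)^{-1}dz,
\end{equation}
are norm-continuous in $x$. The images $E_x$ of $\Pi_x$ form a Hermitian vector bundle $E\to K$, and $A(x)=D_x|_{E_x}$ is a continuous self-adjoint endomorphism. For $n$ even, $E=E^+\oplus E^-$ is graded and $A$ is odd, with components $A^\pm\colon E^\pm\to E^\mp$. We call $(E,A)$ the \emph{reduced data}. They are a family of matrices that remembers what we want to know: $h_{g_x}=\dim\ker A(x)$.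

Two pairs $(E,A)$, $(E',A')$ over $K$ are \emph{$\eta$-close} if there is a continuous unitary isomorphism $U\colon E\to E'$, preserving the grading if $n$ is even, with $\sup_K\|U^*A'U-A\|<\eta$. Composing unitaries shows that errors add: $\eta$-close followed by $\eta'$-close is $(\eta+\eta')$-close. Closeness will always be obtained from an approximate intertwiner.

\begin{lemma}\label{lem:intertwine}
Let $E,E'$ have the same rank and $\|A\|,\|A'\|\le\Lambda$. Let $J\colon E\to E'$ be a continuous bundle map, preserving the grading if $n$ is even, with $\|J^*J-1\|\le\epsilon$ and $\|A'J-JA\|\le\epsilon$, where $0<\epsilon<1$. Then $(E,A)$ and $(E',A')$ are $(2\Lambda+2)\epsilon$-close.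
\end{lemma}

\begin{proof}
The map $U=J(J^*J)^{-1/2}$ is an isometry between bundles of equal rank, hence unitary, and $\|U-J\|=\|1-(J^*J)^{1/2}\|\le\epsilon$ because $|1-\sqrt a|\le|1-a|$. Now $U^*A'U-A=U^*\big(A'(U-J)+(A'J-JA)+(J-U)A\big)$ has norm at most $(2\Lambda+1)\epsilon$.
\end{proof}

\begin{lemma}\label{lem:perturb}
Let $(g_x)_{x\in K}$ be a family on $P$ with window $\Lambda$, and let $\eta>0$. There is $\eta'>0$ such that every family $(g'_x)_{x\in K}$ on $P$ with $\sup_K\|D'_x-D_x\|_{H^1\to L^2}<\eta'$ has the window $\Lambda$ and $\eta$-close reduced data.
\end{lemma}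

\begin{proof}
By compactness $\|(D_x-z)^{-1}\|_{L^2\to H^1}\le C$ on $K\times\{|z|=\Lambda\}$. Write $D'_x-z=\big(1+(D'_x-D_x)(D_x-z)^{-1}\big)(D_x-z)$. For $C\eta'<1$ the Neumann series shows that $D'_x-z$ is invertible and that the resolvents differ by at most $C^2\eta'/(1-C\eta')$. By \eqref{eq:contour}, $\Pi'-\Pi$ and $D'\Pi'-D\Pi$ tend to $0$ uniformly as $\eta'\to0$. Projections at distance less than $1$ have equal rank. Apply Lemma~\ref{lem:intertwine} to $J=\Pi'|_E$: on $E$ we have $J^*J-1=\Pi(\Pi'-\Pi)$ and $A'J-JA=(D'\Pi'-D\Pi)+(\Pi-\Pi')D\Pi$.
\end{proof}

Comparing a family with the constant family $g_{x_0}$ gives the form in which windows arise in examples: if $\Lambda$ is smaller than the modulus of every non-zero eigenvalue of $D_{x_0}$, then on a small neighborhood of $x_0$ the number $\Lambda$ is a window, $E$ has rank $h_{g_{x_0}}$, and $\|A\|$ is as small as we like.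

\subsection*{Surgery}
Let $S\cong S^p\subset P$ be an embedded sphere of codimension $m=n-p$ with a framing of its normal bundle, so that a tubular neighborhood is identified with $S^p\times D^m$. Surgery along $S$ produces
\[
P'=\big(P\setminus(S^p\times\operatorname{int}D^m)\big)\cup_{S^p\times S^{m-1}}\big(D^{p+1}\times S^{m-1}\big).
\]
Shrinking the tube or changing the framing by a homotopy changes $P'$ only by a diffeomorphism that is the identity away from a neighborhood of $S$. We speak of a \emph{spin surgery} if $P'$ is given a spin structure that agrees with that of $P$ on the common part $P\setminus(S^p\times\operatorname{int}D^m)$. For $p=0$ and two points in different components, surgery is the connected sum; its codimension is $n$.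

\begin{theorem}\label{thm:surgery}
Let $(g_x)_{x\in K}$ be a family on a closed, possibly disconnected spin manifold $P$ of dimension $n\ge3$, with window $\Lambda$ and reduced data $(E,A)$. Let $P'$ be obtained from $P$ by a spin surgery along a sphere $S$ of codimension $m\ge2$. Let $\eta>0$ and let $\Omega$ be a neighborhood of $S$. Then there is a family $(g'_x)_{x\in K}$ on $P'$ with the window $\Lambda$ and reduced data $\eta$-close to $(E,A)$, and there are diffeomorphisms $f_x$ of $P$, smooth in $x$ and isotopic to the identity, with $g'_x=f_x^*g_x$ on $P\setminus\Omega$. If $P=P_1\sqcup P_2$, $S$ consists of one point in each $P_i$, and $g_x|_{P_1}$ does not depend on $x$, then $f_x$ is the identity on $P_1$.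
\end{theorem}

The connected sum with a standard sphere will be used repeatedly. Since any two orientation-preserving embeddings of a disc in $S^n$ are isotopic, $M\#S^n$ is diffeomorphic to $M$ by a diffeomorphism that is the identity outside a small ball $B\subset M$. We give $M\#S^n$ the spin structure pulled back from $M$. On $M\setminus B$ it is the given one, and on the complement of a ball in $S^n$, which is contractible, there is only one. So $M$, with its given spin structure, is obtained from $M\sqcup S^n$ by a spin surgery of codimension $n$.

\section{Dimension three: Berger spheres}\label{sec:berger}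

Let $X_1,X_2,X_3$ be left-invariant vector fields on $S^3=SU(2)$ with $[X_1,X_2]=2X_3$ and cyclic permutations. For $\lambda>0$ let $g_\lambda$ be the metric with orthonormal frame $e_1=X_1$, $e_2=X_2$, $e_3=X_3/\lambda$. For $\lambda=1$ this is the round unit sphere; in general the orbits of $X_3$, the Hopf fibers, are stretched by $\lambda$.

\begin{proposition}\label{prop:berger}
The kernel of $D_{g_4}$ has dimension two. For every small $\Lambda>0$ and all sufficiently small $\tau>0$ the family $(g_{4+t})_{|t|\le\tau}$ has the window $\Lambda$ and reduced data $G=\mathbb C^2$, $A(t)=\frac t2\,1_G$.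
\end{proposition}

\begin{proof}
We have $[e_i,e_j]=c_ke_k$ for $(i,j,k)$ cyclic, with $c_1=c_2=2/\lambda$, $c_3=2\lambda$. For an orthonormal frame the Koszul formula reads
\[
2g(\nabla_{e_i}e_j,e_k)=g([e_i,e_j],e_k)-g([e_j,e_k],e_i)+g([e_k,e_i],e_j).
\]
This vanishes unless $i,j,k$ are distinct, and equals $c_k-c_i+c_j$ for $(i,j,k)$ cyclic. The frame trivializes the unique spin structure of $S^3$. In \eqref{eq:connection}, for fixed $i$ the pairs $(j,k)$ and $(k,j)$ contribute equally, and $e_ie_je_k=e_1e_2e_3$ for cyclic indices; summing $\frac14(c_j+c_k-c_i)$ over $i$ gives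
\[
D_\lambda=\sum_je_j\partial_{e_j}+\tfrac14(c_1+c_2+c_3)\,e_1e_2e_3 .
\]
Let $e_j$ act on $\mathbb C^2$ as $i\sigma_j$, with the Pauli matrices $\sigma_1=\left(\begin{smallmatrix}0&1\\1&0\end{smallmatrix}\right)$, $\sigma_2=\left(\begin{smallmatrix}0&-i\\i&0\end{smallmatrix}\right)$, $\sigma_3=\left(\begin{smallmatrix}1&0\\0&-1\end{smallmatrix}\right)$. Then $e_1e_2e_3=i^3\sigma_1\sigma_2\sigma_3=1$. By the Peter--Weyl theorem $L^2(SU(2))=\bigoplus_{k\ge1}\mathbb C^k\otimes V_k$, where $V_k$ is the irreducible representation of dimension $k=2j+1$ and left-invariant fields act on $V_k$. There $X_a$ acts as $-2iJ_a$ with Hermitian $J_a$ satisfying $[J_1,J_2]=iJ_3$ cyclically, and there is an orthonormal basis $v_{-j},v_{-j+1},\dots,v_j$ with $J_3v_\mu=\mu v_\mu$ and $J_+v_\mu=\sqrt{j(j+1)-\mu(\mu+1)}\,v_{\mu+1}$, where $J_\pm=J_1\pm iJ_2$. With $\sigma_\pm=\frac12(\sigma_1\pm i\sigma_2)$ we have $\sigma_1J_1+\sigma_2J_2=\sigma_+J_-+\sigma_-J_+$, so on $V_k\otimes\mathbb C^2$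
\[
D_\lambda=2(\sigma_+J_-+\sigma_-J_+)+\tfrac2\lambda\sigma_3J_3+\tfrac1\lambda+\tfrac\lambda2 .
\]
Let $f_\pm$ be the standard basis of $\mathbb C^2$, $\sigma_3f_\pm=\pm f_\pm$. The vectors $v_j\otimes f_+$ and $v_{-j}\otimes f_-$ are eigenvectors with eigenvalue $\frac k\lambda+\frac\lambda2>0$. The rest of $V_k\otimes\mathbb C^2$ is the sum of the invariant planes spanned by $v_\mu\otimes f_+$ and $v_{\mu+1}\otimes f_-$, $-j\le\mu\le j-1$. They occur for $k\ge2$. With $l=2\mu+1$, so that $|l|\le k-2$, the diagonal entries are $\frac{2\mu+1}\lambda+\frac\lambda2$ and $\frac{-2\mu-1}\lambda+\frac\lambda2$, and the square of the off-diagonal entry is $4j(j+1)-4\mu(\mu+1)=k^2-l^2$. Thus $D_\lambda$ acts by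
\[
\begin{pmatrix}l/\lambda&\sqrt{k^2-l^2}\\ \sqrt{k^2-l^2}&-l/\lambda\end{pmatrix}+\frac\lambda2,\qquad\text{with eigenvalues}\quad\frac\lambda2\pm\sqrt{k^2-l^2+l^2/\lambda^2}.
\]
At $\lambda=4$ an eigenvalue vanishes if and only if $k^2-\frac{15}{16}l^2=4$. For $k\ge3$ the left side is at least $k^2-(k-2)^2=4k-4\ge8$. For $k=2$ we have $l=0$ and equality holds. The block is then $\left(\begin{smallmatrix}0&2\\2&0\end{smallmatrix}\right)+\frac\lambda2$, and its vector $(1,-1)$ has eigenvalue $\frac\lambda2-2=\frac t2$ for $\lambda=4+t$. It occurs with multiplicity $k=2$ and spans a space $G$ that does not depend on $t$ and is the kernel at $t=0$. By Lemma~\ref{lem:perturb}, for small $\tau$ the bundle $E$ has rank two; it contains $G$, so $E=G$.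
\end{proof}

We can now prove Theorem~\ref{thm:main} for $n=3$, assuming Theorem~\ref{thm:surgery}. Let $g$ be a metric on $M$ with $h_g=0$. By (D2), after multiplying $g$ by a small constant, $D_g$ has no eigenvalue in $[-\Lambda,\Lambda]$. The family $g\sqcup g_{4+t}$ on $M\sqcup S^3$ then has the window $\Lambda$ and reduced data $(G,\frac t2)$: the manifold $M$ is invisible. Theorem~\ref{thm:surgery} with $\eta=\tau/2$ gives a family $(g'_t)$ on $M\#S^3\cong M$ whose reduced operator is a continuous path of Hermitian $2\times2$ matrices $A'(t)$ with $\|A'(t)-\frac t2\|<\frac\tau2$. So $A'(-\tau)$ is negative definite and $A'(\tau)$ is positive definite. The smallest eigenvalue of $A'(t)$ is continuous and changes sign, so it vanishes for some $t$, and $h_{g'_t}>0$.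

Two things must change in other dimensions. First, for $n$ even the grading operator anticommutes with $D$, the spectrum is symmetric, and the number of negative eigenvalues of $A$ is the same whenever $A$ is invertible; counting crossings along a path detects nothing. What matters is whether the square matrix $A^+$ is singular, and this is the vanishing of one complex number $\det A^+$, to be detected by a winding number on a two-parameter family. Winding numbers and crossings have a common generalization in $K$-theory, which also behaves well under products. Second, the models will not be spheres, and more surgeries are needed to remove their topology.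

\section{The index class of a family}\label{sec:class}

\subsection*{Relative $K$-theory}
For a compact space $X$ and a closed subset $X_0$, elements of the group $K^0(X,X_0)$ are represented by triples $[E_0,E_1,\alpha]$ of complex vector bundles $E_0,E_1$ over $X$ and an isomorphism $\alpha\colon E_0\to E_1$ over $X_0$. In our triples $\alpha$ is a bundle map over $X$ that is invertible over $X_0$. We recall the standard rules.
\begin{itemize}
\item[(K1)] Isomorphic triples are equal, direct sum is addition, and the class is unchanged under homotopies of the triple through triples. If $\alpha$ is invertible over all of $X$, the class is zero. Consequently, if $\alpha$ is block triangular, the class is the sum of the classes of the diagonal blocks (multiply the off-diagonal block by $t\in[0,1]$), and $[E_0,E_1,-\alpha]=[E_0,E_1,\alpha]$ (multiply by $e^{it}$).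
\item[(K2)] For Hermitian bundles, $[E_1,E_0,\alpha^*]=-[E_0,E_1,\alpha]$.
\item[(K3)] $K^0(D^2,S^1)\cong\mathbb Z$ by the winding number along $S^1$ of $\det\alpha$, computed in trivializations of $E_0,E_1$ over $D^2$; and $K^0(\mathrm{pt})\cong\mathbb Z$ by $\operatorname{rk}E_0-\operatorname{rk}E_1$.
\item[(K4)] (Atiyah--Bott--Shapiro.) Let $E_j\to X_j$, $j=1,2$, be graded Hermitian bundles with grading operators $\epsilon_j=\pm1$ on $E_j^\pm$, and let $A_j$ be odd self-adjoint, invertible over $X_{j,0}$. Grade $E=E_1\otimes E_2$ by $\epsilon_1\otimes\epsilon_2$ and put $A=A_1\otimes1+\epsilon_1\otimes A_2$, so that $A^2=A_1^2\otimes1+1\otimes A_2^2$. Then $[E^+,E^-,A^+]$ is the exterior product of the classes $[E_j^+,E_j^-,A_j^+]$, in $K^0(X_1\times X_2,\,X_{1,0}\times X_2\cup X_1\times X_{2,0})$.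
\item[(K5)] (Bott periodicity.) $K^0(D^{2k},\partial D^{2k})\cong\mathbb Z$ for $k\ge0$, and the exterior product of generators is a generator.
\end{itemize}

\subsection*{The class $\kappa$}
Let $(E,A)$ be reduced data over $K$ with $A$ invertible over $\partial K$. Put
\[
\kappa(E,A)=\begin{cases}[E^+,E^-,A^+]\in K^0(K,\partial K),&n\text{ even},\\[2pt] [E,E,A+is]\in K^0\big(K\times[-1,1],\partial(K\times[-1,1])\big),&n\text{ odd},\end{cases}
\]
where $s$ is the coordinate on $[-1,1]$. Since $A$ has real spectrum, $A+is$ is invertible if $s\ne0$ or $A$ is invertible, in particular on the boundary. By (K1), $\kappa$ is unchanged under homotopies through self-adjoint (for $n$ even, odd) endomorphisms invertible over $\partial K$, and $\kappa=0$ if $A$ is invertible over all of $K$. Over an interval, $\kappa$ is the count of crossings used in Section~\ref{sec:berger}.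

\begin{lemma}\label{lem:interval}
Let $n$ be odd, $K=[a,b]$, and let $\nu(t)$ be the number of negative eigenvalues of $A(t)$. Under the isomorphism (K3) for the rectangle $[a,b]\times[-1,1]$, $\kappa(E,A)=\nu(a)-\nu(b)$.
\end{lemma}

\begin{proof}
Trivialize $E$. An invertible Hermitian matrix $u\,\mathrm{diag}(\mu_1\le\dots\le\mu_r)\,u^*$ is deformed through invertible Hermitian matrices to $\mathrm{diag}(-1,\dots,-1,1,\dots,1)$ by moving the $\mu_i$ to $\pm1$ and $u$ to $1$ in the connected group $U(r)$. Extend these deformations of the two ends to a homotopy of the path $A$, and then deform the path linearly to the straight segment between its ends. Now $\det(A+is)=\prod_i(a_i(t)+is)$ with affine $a_i$. A factor has winding number $1$ if $a_i$ goes from $-1$ to $1$, $-1$ if it goes from $1$ to $-1$, and $0$ if it is constant. The sum is $\nu(a)-\nu(b)$.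
\end{proof}

\begin{definition}
A family over $K$, $\dim K\ge1$, is \emph{essential} if it has a window and its reduced data $(E,A)$ have $A$ invertible over $\partial K$ and $\kappa(E,A)\neq0$. Its \emph{gap} is the smallest modulus $c>0$ of an eigenvalue of $A(x)$, $x\in\partial K$.
\end{definition}

\begin{lemma}\label{lem:stable}
An essential family contains a metric with $h>0$. If an essential family has gap $c$, every family over $K$ with a window and $c$-close reduced data is essential, with the same class.
\end{lemma}

\begin{proof}
If $A$ were invertible everywhere, $\kappa$ would vanish. For the second claim, $A+t(U^*A'U-A)$, $t\in[0,1]$, differs from $A$ by less than $c$ in norm, so it is invertible over $\partial K$. This homotopy shows $\kappa(E',A')=\kappa(E,A)$.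
\end{proof}

\subsection*{Fredholm families}
The class $\kappa$ can be computed without spectral projections. This is how we compute it on surfaces, where the natural finite-dimensional objects are holomorphic rather than spectral, and it extends $\kappa$ to families without a window. Let $T_x\colon\mathcal H_0\to\mathcal H_1$, $x\in X$, be a norm-continuous family of Fredholm operators between Hilbert spaces, invertible for $x\in X_0$. A \emph{stabilization} is a finite-dimensional space $W$ with a continuous family $\beta_x\colon W\to\mathcal H_1$ such that $S_x=(T_x,\beta_x)\colon\mathcal H_0\oplus W\to\mathcal H_1$ is onto for all $x$. The kernels $V_x=\ker S_x$ form a vector bundle $V$, being the images of the continuous finite rank projections $1-S_x^*(S_xS_x^*)^{-1}S_x$. The projection $\mathrm{pr}\colon V_x\to W$ is bijective where $T_x$ is invertible, with inverse $c\mapsto(-T_x^{-1}\beta_xc,c)$.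

\begin{lemma}\label{lem:fredholm}
Stabilizations exist, and $\operatorname{ind}T=[V,W,\mathrm{pr}]\in K^0(X,X_0)$ does not depend on the choice. It is invariant under homotopies of $T$ through such families and vanishes if all $T_x$ are invertible. Suppose $X$ is contractible and $\mathcal H_j=E_{j,x}\oplus E'_{j,x}$, with finite rank projections onto $E_{j,x}$ continuous in $x$, and $T_x=\alpha_x\oplus T'_x$ with $T'_x\colon E'_{0,x}\to E'_{1,x}$ invertible. Then $\operatorname{ind}T=[E_0,E_1,\alpha]$.
\end{lemma}

\begin{proof}
A finite-dimensional complement of the image of $T_x$ stabilizes $T$ near $x$, since surjectivity is an open condition; the sum of finitely many such subspaces, with $\beta$ the inclusion, stabilizes $T$ on $X$. Let $(W,\beta)$, $(W',\beta')$ be stabilizations and $V''=\ker(T,\beta,\beta')$. The projection $V''\to W'$ has kernel $V$, and is onto because $(T,\beta)$ is. So the orthogonal complement $C$ of $V$ in $V''$ projects isomorphically to $W'$ everywhere, and $\mathrm{pr}\colon V\oplus C\to W\oplus W'$ is block triangular with diagonal blocks $V\to W$ and $C\cong W'$. By (K1), $[V'',W\oplus W',\mathrm{pr}]=[V,W,\mathrm{pr}]$,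 and by symmetry this equals $[V',W',\mathrm{pr}]$. For homotopies, stabilize over $X\times[0,1]$; for invertible $T$ take $W=0$. In the last statement $E_1$ is trivial; take for $\beta_x\colon W\to E_{1,x}$ a trivialization. Then $V_x=\{(u,-\beta_x^{-1}\alpha_xu):u\in E_{0,x}\}$, and the triple $[V,W,\mathrm{pr}]$ is isomorphic to $[E_0,E_1,\alpha]$ through $u\mapsto(u,-\beta^{-1}\alpha u)$ and $-\beta^{-1}$.
\end{proof}

For a family of metrics invertible over $\partial K$, apply this to $T=D^+\colon H^1(\Sigma^+)\to L^2(\Sigma^-)$ over $K$ if $n$ is even and to $T=D+is\colon H^1\to L^2$ over $K\times[-1,1]$ if $n$ is odd. If there is a window, $T$ is invertible on the complement of $E$, and hence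
\begin{equation}\label{eq:indkappa}
\operatorname{ind}T=\kappa(E,A).
\end{equation}

\section{A family of genus three surfaces}\label{sec:surface}

On a surface, a metric is a complex structure together with a conformal factor, and harmonic spinors are objects of complex geometry. We recall Hitchin's description. On a Riemann surface $Y$ with a Hermitian metric, spin structures correspond to holomorphic line bundles $L$ with an isomorphism $L^2\cong\mathcal K_Y$ onto the canonical bundle, and
\[
\Sigma^+=L,\qquad\Sigma^-=L\otimes\Lambda^{0,1},\qquad D^+=\sqrt2\,\bar\partial_L .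
\]
So $\ker D^+=H^0(L)$, and by Riemann--Roch $\operatorname{ind}D^+=\deg L+1-\operatorname{genus}(Y)=0$. We look for a holomorphic family over a disc in which $h^0(L)=\dim H^0(L)$ is positive only at the center; a holomorphic determinant with an isolated zero will then have positive winding number. The parity of $h^0(L)$ is constant in a holomorphic family of square roots of the canonical bundle \cite{Atiyah,Mumford}, so the jump must be from $0$ to at least $2$. Recall that on a surface of positive genus a line bundle of degree at most one has $h^0\le1$, since otherwise there would be a meromorphic function with a single simple pole. As $\deg L=\operatorname{genus}(Y)-1$, the first possible genus is three. There $\deg L=2$. If $h^0(L)\ge2$, the sections have no common zero $p$ (else $h^0(L(-p))\ge2$ in degree one), so two of them define a map of degree two to $\mathbb P^1$, and $Y$ is hyperelliptic; also $h^0(L)\le h^0(L(-p))+1\le2$. We therefore need a family of genus three surfaces that is hyperelliptic exactly at the center. The square root with $h^0=2$ is a vanishing theta-null.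

\subsection*{The family}
Smooth plane quartics are not hyperelliptic, and the quartics $q^2=\zeta^2f$ degenerate to a double conic as $\zeta\to0$. Adjoining $w=q/\zeta$ as a new coordinate makes the limit smooth. Let $q,f\in\mathbb C[x_0,x_1,x_2]$ be forms of degrees $2$ and $4$ such that $\{q=0\}$ is a smooth conic meeting $\{f=0\}$ in $8$ distinct points; by B\'ezout's theorem the intersections are transversal. Let $\mathbb P(1,1,1,2)$ be the compact quotient of $\mathbb C^4\setminus0$ by $t\cdot(x,w)=(tx,t^2w)$. The action is free where $x\neq0$, so the quotient is a complex manifold there. Put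
\[
\mathcal Y=\{([x:w],\zeta)\in\mathbb P(1,1,1,2)\times\mathbb C:\ \zeta w=q(x),\ w^2=f(x)\},\qquad\pi\colon\mathcal Y\to\mathbb C,\quad Y_\zeta=\pi^{-1}(\zeta).
\]
The map $\pi$ is proper, and $x\ne0$ on $\mathcal Y$, since $x=0$ forces $w=0$. At $\zeta=0$ the differentials in $(x,w)$ of the two equations are $dq$ and $2w\,dw-df$, up to sign. They are independent along $Y_0$: $dq\ne0$ on the smooth conic; if $w\ne0$ only the second contains $dw$; if $w=0$ we are at an intersection point of the two curves, where $dq,df$ are independent by transversality. Independence is an open condition and $\pi$ is proper, so it holds on $\pi^{-1}(\Delta)$ for a small disc $\Delta$ around $0$. We restrict to $\Delta$. Then $\pi\colon\mathcal Y\to\Delta$ is a proper holomorphic submersion, and by Ehresmann's theorem $\mathcal Y\cong Y\times\Delta$ smoothly over $\Delta$, where $Y=Y_0$.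

The projection $\varpi\colon Y_0\to\{q=0\}\cong\mathbb P^1$, $[x:w]\mapsto[x]$, is a double cover branched at the $8$ points, so $Y_0$ is connected, and of genus $3$ by Riemann--Hurwitz ($2\cdot(-2)+8=4$). For $\zeta\neq0$, eliminating $w=q/\zeta$ identifies $Y_\zeta$ with the quartic $\{q^2=\zeta^2f\}\subset\mathbb P^2$, which is smooth by the independence of the differentials. By adjunction its canonical bundle is the restriction of $\mathcal O_{\mathbb P^2}(1)$, so its canonical map is the embedding in $\mathbb P^2$. The canonical map of a hyperelliptic curve is not injective, so $Y_\zeta$ is not hyperelliptic.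

\subsection*{The spin structure}
Let $L_0=\varpi^*\mathcal O_{\mathbb P^1}(1)$. It has degree $2$ and two independent pulled-back sections, so $h^0(L_0)=2$. The ramification divisor of $\varpi$ is the zero divisor of $w$, a section of $\varpi^*(\mathcal O_{\mathbb P^2}(2)|_{q=0})=\varpi^*\mathcal O_{\mathbb P^1}(4)$. Hence $\mathcal K_{Y_0}=\varpi^*(\mathcal O(-2)\otimes\mathcal O(4))=L_0^2$; fix an isomorphism $\phi_0\colon L_0^2\to\mathcal K_{Y_0}$.

Let $\mathcal K_{\mathcal Y/\Delta}$ be the dual of the holomorphic vertical tangent bundle. Pull $L_0$ back to a smooth line bundle $L$ on $\mathcal Y\cong Y\times\Delta$. The nowhere vanishing section $\phi_0$ of $\operatorname{Hom}(L^2,\mathcal K_{\mathcal Y/\Delta})$ over $Y\times\{0\}$ extends, by parallel transport along the rays of $\Delta$ for any connection, to a smooth isomorphism $\phi\colon L^2\to\mathcal K_{\mathcal Y/\Delta}$. There is a unique holomorphic structure on $L$ making $\phi$ holomorphic: for a local holomorphic frame $\varkappa$ of $\mathcal K_{\mathcal Y/\Delta}$ there is locally a section $e$ of $L$, unique up to sign, with $\phi(e\otimes e)=\varkappa$, and we declare $e$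 holomorphic. The transition functions between such $e$ are continuous with holomorphic nowhere vanishing squares, hence holomorphic. The same uniqueness on $Y_0$ shows that we recover the structure of $L_0$. Write $L_\zeta=L|_{Y_\zeta}$. By constancy of parity $h^0(L_\zeta)$ is even, and for $\zeta\ne0$ it is not $\ge2$ because $Y_\zeta$ is not hyperelliptic. Thus
\[
h^0(L_0)=2,\qquad h^0(L_\zeta)=0\quad(\zeta\in\Delta\setminus\{0\}).
\]

Choose a smooth Hermitian metric on the vertical tangent bundle. It gives a smooth family of metrics $g_\zeta$ on $Y$. The pair $(L,\phi)$ is a spin structure on the vertical tangent bundle over $Y\times\Delta$, and since $\Delta$ is contractible it is pulled back from a fixed spin structure on $Y$. So $(g_\zeta)$ is a family in the sense of Section~\ref{sec:families}, with $D_\zeta^+=\sqrt2\,\bar\partial_{L_\zeta}$ of index $0$ and invertible for $\zeta\ne0$.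

\begin{proposition}\label{prop:surface}
There is an integer $\omega\ge1$ such that, for all small $\delta>0$, the index of $(D^+_\zeta)$ over $D_\delta=\{|\zeta|\le\delta\}$ equals $\omega$ in $K^0(D_\delta,\partial D_\delta)\cong\mathbb Z$. By \eqref{eq:indkappa}, $\kappa(E,A)=\omega$ for every window on $D_\delta$.
\end{proposition}

\begin{proof}
We choose a stabilization whose kernel bundle is holomorphic, by allowing sections of $L_\zeta$ to have poles at three points. After shrinking $\Delta$ there are disjoint holomorphic sections $p_1,p_2,p_3$ of $\pi$, holomorphic functions $z_i$ near $p_i(\Delta)$ vanishing there and restricting to coordinates on the fibers, and holomorphic frames $e_i$ of $L$ near $p_i(\Delta)$. Let $\mathcal P=\sum p_i(\Delta)$, and let $V_\zeta=H^0(Y_\zeta,L_\zeta(\mathcal P_\zeta))$ be the space of meromorphic sections of $L_\zeta$ with at most simple poles at the $p_i(\zeta)$. Since $\deg L_\zeta(\mathcal P_\zeta)=5>2\cdot3-2$, we have $h^1=0$ and $\dim V_\zeta=5+1-3=3$ for all $\zeta$. Grauert's theorem says that, this dimension being constant, after shrinking $\Delta$ there are holomorphic sections $v_1,v_2,v_3$ of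 $L(\mathcal P)$ on $\mathcal Y$ restricting to a basis of each $V_\zeta$.

Let $W=\mathbb C^3$ and let $B(\zeta)\colon V_\zeta\to W$ take polar parts: $B(\zeta)v=(c_i)$ if $v=(c_i/z_i+\text{holomorphic})\,e_i$ near $p_i(\zeta)$. If a section of $L(\mathcal P)$ on $\mathcal Y$ is $a_ie_i/z_i$ near $p_i(\Delta)$, then $c_i(\zeta)=a_i(p_i(\zeta))$ is holomorphic. So in the frame $(v_j)$ the matrix $B(\zeta)$ is holomorphic, and $\ker B(\zeta)=H^0(L_\zeta)$. Hence $\det B$ is a holomorphic function vanishing exactly at $0$, and its winding number along $|\zeta|=\delta$ is $\omega:=\operatorname{ord}_0\det B\ge1$. By (K3), $[V,W,B]=\omega$.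

It remains to realize $[V,W,B]$ as $\operatorname{ind}D^+$. Let $\chi_i$ be smooth cutoff functions on $\mathcal Y$, supported where $z_i,e_i$ are defined and equal to $1$ near $p_i(\Delta)$. For $c\in W$ put $\Psi(c)=\sum_i\chi_ic_ie_i/z_i$, and let $\beta_\zeta(c)=\sqrt2\,\bar\partial\,\Psi(c)|_{Y_\zeta}$ off $\mathcal P$. It vanishes near $\mathcal P$, so it extends by zero to a smooth section on $\mathcal Y$, and $\beta_\zeta$ is continuous in $\zeta$. Suppose $D^+_\zeta u+\beta_\zeta(c)=0$ with $u\in H^1$; then $u$ is smooth by elliptic regularity. The section $v=u+\Psi(c)$ is holomorphic off $\mathcal P_\zeta$, and $v-c_ie_i/z_i=u$ is smooth near $p_i(\zeta)$. So $v\in V_\zeta$ and $B(\zeta)v=c$. Conversely, for $v\in V_\zeta$ the section $v-\Psi(Bv)$ is smooth and $D^+_\zeta(v-\Psi(Bv))=-\beta_\zeta(Bv)$. Thus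
\[
V_\zeta\to\ker(D^+_\zeta,\beta_\zeta),\qquad v\mapsto\big(v-\Psi(Bv),\,Bv\big)
\]
is bijective. The operator $(D^+_\zeta,\beta_\zeta)$ has index $0+3$ and kernel of dimension $3$, so it is onto: $(W,\beta)$ is a stabilization. The bijection is continuous in $\zeta$: for $v=v_j=a_ie_i/z_i$, the function $a_i-c_i\circ\pi$ vanishes on $p_i(\Delta)$ and so is divisible by $z_i$; hence $v_j-\Psi(Bv_j)$ is smooth on $\mathcal Y$. Under the bijection $B$ becomes the projection to $W$, and Lemma~\ref{lem:fredholm} gives $\operatorname{ind}D^+=[V,W,B]=\omega$.
\end{proof}

\section{Essential families on products}\label{sec:products}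

Dimensions $2$ and $3$ generate all dimensions $n\ge2$ under addition, and classes multiply under products. For Theorem~\ref{thm:supp}(b) we want parameter spaces of small dimension, so we allow two more kinds of factors. A \emph{block} is one of the following families, to each of which we attach a positive integer.
\begin{itemize}
\item[(Y)] The surface $Y$ over $D_\delta$; integer $\omega$.
\item[(S)] The sphere $S^3$ with $g_{4+t}$ over $[-\tau,\tau]$; integer $2$.
\item[(SS)] The product $S^3\times S^3$ with $g_{4+t_1}\oplus g_{4+t_2}$ over $[-\tau,\tau]^2$; integer $4$.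
\item[(K3)] A K3 surface, a connected spin $4$-manifold with $\operatorname{ind}D^+=\pm2$, with a fixed metric, over a point; integer $2$.
\end{itemize}
For an even-dimensional block over $K_j$, a small window and small $\delta,\tau$, the reduced operator is invertible over $\partial K_j$ and $\kappa$ is the attached integer times a generator. For (Y) this is Proposition~\ref{prop:surface}. For (K3), $E=\ker D$, $A=0$, $\partial K_j=\emptyset$, and $\kappa=\operatorname{ind}D^+$ by (K3) of Section~\ref{sec:class}. For (SS), let vectors $v_1,v_2$ tangent to the factors act on $\Sigma_1\otimes\Sigma_2\otimes\mathbb C^2$ by $v_1\otimes1\otimes\sigma_1$ and $1\otimes v_2\otimes\sigma_2$. These anticommute and have the right squares, and the rank is $8=2^3$, so this is the spinor bundle. In \eqref{eq:connection} only products $e_je_k$ of two vectors from the same factor occur, and these act on that factor alone; so the connection is the product connection and $D=D_1\otimes1\otimes\sigma_1+1\otimes D_2\otimes\sigma_2$, $D^2=D_1^2+D_2^2$. Since $e_1e_2e_3=1$ in each factor, the volume element acts as $\sigma_1\sigma_2=i\sigma_3$, so the grading is $\pm\sigma_3$.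 The space $G\otimes G\otimes\mathbb C^2$ is invariant, it is the kernel at $t=0$, and $D$ acts on it by $\frac12(t_1\sigma_1+t_2\sigma_2)$; by constancy of the rank it is $E$. The component mapping $\sigma_3=1$ to $\sigma_3=-1$ is $\frac12(t_1+it_2)1_{G\otimes G}$, whose determinant has winding number $4$. By (K2), $\kappa=\pm4$.

\begin{proposition}\label{prop:products}
Let $N=P_1\times\dots\times P_r$ be a product of blocks, not all of type (K3), with at most one of type (S). For small $\delta,\tau$ the family of product metrics over $K=\prod K_j$ is essential; its class is, up to sign, the product of the attached integers times a generator. In particular, for every $n\ge3$ the connected $n$-manifold $Y^a\times(S^3)^b$, with $b\in\{0,1\}$, $b\equiv n\pmod2$, $a=(n-3b)/2$, carries an essential family.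
\end{proposition}

\begin{proof}
Put the block (S) last, if present, and let $\epsilon_j$ be the gradings of the even-dimensional blocks. Let a vector $v$ tangent to $P_j$ act on $\bigotimes\Sigma_i$ by $\epsilon_1\otimes\dots\otimes\epsilon_{j-1}\otimes v\otimes1\otimes\dots\otimes1$. Since $\epsilon_i$ anticommutes with vectors of $P_i$, this is a Clifford module, of rank $2^{\lfloor n/2\rfloor}$. It is therefore $\Sigma_N$, up to the sign of Clifford multiplication if $n$ is odd, and with grading $\pm\epsilon_1\cdots\epsilon_r$ if $n$ is even. As for (SS), the connection is the product connection, so $D=\pm\sum_j\epsilon_1\cdots\epsilon_{j-1}D_j$. The signs change $\kappa$ at most by a sign: for $n$ even by (K2), for $n$ odd because $-A+is=-(A-is)$ is, up to the factor $-1$, the pull-back of $A+is$ under the homeomorphism $s\mapsto-s$. We take them positive. The summands anticommute, so $D^2=\sum_jD_j^2$.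

Fix $\Lambda$ smaller than the modulus of all non-zero eigenvalues of all blocks at their central parameters. For small $\delta,\tau$ it is a window for each block and $\|A_j\|\le\Lambda/(2\sqrt r)$. On a tensor product of eigenvectors of the $D_j$ with eigenvalues $\mu_j$, $D^2$ acts by $\sum\mu_j^2$. This is at most $\Lambda^2/4$ if all $|\mu_j|<\Lambda$, and larger than $\Lambda^2$ otherwise. So $\Lambda$ is a window for $N$, $E=\bigotimes E_j$, $A=\sum_j\epsilon_1\cdots\epsilon_{j-1}A_j(x_j)$ and $A^2=\sum A_j^2$. At a point of $\partial K$ some $x_j$ lies in $\partial K_j$; then $A_j^2>0$ and $A$ is invertible.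

If there is no block (S), (K4) and (K5) give the claim by induction on $r$. Otherwise write $E=F\otimes G$, where $F$, with grading $\epsilon$ and operator $\hat A$, comes from the even-dimensional blocks ($F=F^+=\mathbb C$, $\hat A=0$ if there are none). Then $A=\hat A\otimes1+\epsilon\otimes\frac t2$. With $\beta=(\frac t2+is)1_G$ we have $-\frac t2+is=-\beta^*$, so
\[
A+is=\begin{pmatrix}\beta&\hat A^-\\ \hat A^+&-\beta^*\end{pmatrix}\quad\text{on}\quad(F^+\otimes G)\oplus(F^-\otimes G).
\]
Compare (K4) for $E_1=F$ and $E_2=G^+\oplus G^-$, two copies of $G$ over $[-\tau,\tau]\times[-1,1]$, with $A_2^+=\beta$, $A_2^-=\beta^*$. The positive part of $\hat A\otimes1+\epsilon\otimes A_2$ maps $(u,v)\in(F^+\otimes G^+)\oplus(F^-\otimes G^-)$ to $(\beta u+\hat A^-v,\ \hat A^+u-\beta^*v)\in(F^+\otimes G^-)\oplus(F^-\otimes G^+)$, which is the matrix above. So $\kappa$ is the product of $[F^+,F^-,\hat A^+]$ and $[G,G,\beta]$, and the latter is $2$, the winding number of $\det\beta=(\frac t2+is)^2$.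
\end{proof}

\section{Moving essential families to a given manifold}\label{sec:transfer}

Surgery preserves the spin bordism class, so a model $N$ can be turned into a sphere only if it bounds. The union $N\sqcup(-N)$ always bounds, and the second copy can be made spectrally invisible by shrinking it. The point is to choose the bordism so that only codimensions $\ge2$ occur.

\begin{lemma}\label{lem:handles}
Let $N$ be a closed connected spin manifold of dimension $n\ge3$. Then $S^n$ is obtained from $N\sqcup(-N)$ by finitely many spin surgeries of codimension $\ge2$.
\end{lemma}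

\begin{proof}
Recall that attaching a handle $D^i\times D^{n+1-i}$ of index $i$ to an $(n+1)$-manifold changes its boundary by replacing $S^{i-1}\times D^{n+1-i}$ with $D^i\times S^{n-i}$. Read backwards, removing the handle changes the boundary by surgery along $\{0\}\times S^{n-i}$, of codimension $i$. If the $(n+1)$-manifold is spin, this is a spin surgery, since the two boundaries have the same outward normal on their common part. So it suffices to reach the boundary of a spin manifold of the form $D^{n+1}\cup$ handles of index $\ge2$ (and $\le n$).

Let $N^\circ$ be $N$ minus an open ball and $H=N^\circ\times[0,1]$ with corners smoothed. Its boundary $N^\circ\times\{0,1\}\cup\partial N^\circ\times[0,1]=N\#(-N)$ is obtained from $N\sqcup(-N)$ by a surgery of codimension $n$, a spin surgery by the definition of $-N$. A Morse function on $N$ with one minimum and one maximum gives a handle decomposition of $N^\circ$ with one $0$-handle and handles of index $1,\dots,n-1$, attached in order of increasing index. Multiplying by $[0,1]$ gives a decomposition of $H$ with the same indices. The $1$-handles must be removed. The union $H_1$ of the $0$- and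 $1$-handles is orientable, so it is a boundary connected sum $\natural^l(S^1\times D^n)$. In the interior of each summand do surgery along the core circle. The framings of the core are permuted by $\pi_1SO(n)=\mathbb Z/2$, and the non-trivial element changes the spin structure induced on the circle. We choose the framing that induces the bounding one, so that the spin structure extends over the glued-in $D^2\times S^{n-1}$. The summand becomes $D^2\times S^{n-1}$ with a collar attached, that is, $D^2\times S^{n-1}$, and nothing changes near its boundary. Thus $H_1$ is replaced by the spin manifold $\natural^l(D^2\times S^{n-1})$, a $0$-handle with $l$ handles of index $n-1$, with the same boundary. Attaching the remaining handles as before yields a spin manifold $H'$ with $\partial H'=\partial H$, built from $D^{n+1}$ with handles of index in $\{2,\dots,n-1\}$, because $n-1\ge2$. Removing these handles one at a time leads from $N\#(-N)$ to $\partial D^{n+1}=S^n$.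
\end{proof}

\begin{remark}
For $n=2$ the lemma fails. A surgery of codimension $2$ on a surface lowers the Euler characteristic by $2$, so it cannot lead from $Y\sqcup(-Y)$, with $\chi=-8$, to $S^2$. This is the step at which the essential family on $Y$ cannot be moved to $S^2$, in accordance with Theorem~\ref{thm:supp}(c).
\end{remark}

\begin{proposition}\label{prop:transfer}
Let $n\ge3$ and let $N$ be a closed connected spin $n$-manifold with an essential family over $K$.
\begin{itemize}
\item[(i)] $S^n$ carries an essential family over $K$.
\item[(ii)] Let $M$ be a closed spin $n$-manifold, $g$ a metric on $M$ with $h_g=0$, and $\Omega\subset M$ open and non-empty. Then $M$ carries an essential family over $K$ of metrics equal to $g$ on $M\setminus\Omega$.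
\end{itemize}
\end{proposition}

\begin{proof}
(i) Let $(g_x)$ have window $\Lambda$, reduced data $(E,A)$ and gap $c$. Pick $x_0\in\partial K$; then $h_{g_{x_0}}=0$. By (D2) and (D4), for small $\rho$ the fixed metric $\rho^2g_{x_0}$ on $-N$ has no eigenvalue in $[-\Lambda,\Lambda]$. So the family $g_x\sqcup\rho^2g_{x_0}$ on $N\sqcup(-N)$ has window $\Lambda$ and reduced data $(E,A)$. Apply Theorem~\ref{thm:surgery} successively to the $l$ surgeries of Lemma~\ref{lem:handles}, with $\eta=c/l$. The resulting family on $S^n$ is $c$-close to $(E,A)$, hence essential by Lemma~\ref{lem:stable}.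

(ii) Now $g$ may not be rescaled, so we enlarge the sphere instead. Multiplying the family of (i) by $\rho^2$ divides window and reduced operator by $\rho$ and keeps the class. For large $\rho$, $D_g$ has no eigenvalue in the closed window, and the union with $g$ is an essential family on $M\sqcup S^n$, constant on $M$. Apply Theorem~\ref{thm:surgery} to the connected sum at a point of $\Omega$, with $\eta$ the gap and with a neighborhood of $S$ whose part in $M$ is a ball $B\subset\Omega$. The new family is essential and equals $g$ on $M\setminus B$, and $M\#S^n\cong M$ as spin manifolds by a diffeomorphism that is the identity outside $\Omega$.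
\end{proof}

\begin{proof}[Proof of Theorems~\ref{thm:main} and~\ref{thm:supp}(a)]
Let $g$ be a metric on $M$ and $\Omega\subset M$ open and non-empty (for Theorem~\ref{thm:main}, any $g$ and $\Omega=M$). If $h_g>0$, take $g'=g$. Otherwise Propositions~\ref{prop:products} and~\ref{prop:transfer}(ii) give an essential family on $M$ equal to $g$ off $\Omega$, and by Lemma~\ref{lem:stable} one of its members $g'$ has $h_{g'}>0$.
\end{proof}

\section{Proof of the surgery theorem}\label{sec:surgeryproof}

The new metrics agree with the old ones outside a tube of small radius $\varepsilon$ around $S$. Two things must be shown. Eigenspinors of $P$ must give approximate eigenspinors of $P'$; for this we cut them off near $S$, which is cheap because a submanifold of codimension $\ge2$ admits cutoff functions with small gradient in $L^2$. And $P'$ must have no additional small eigenvalues; the danger is eigenspinors concentrating in the glued-in piece, whose geometry is not controlled as $\varepsilon\to0$. To exclude this we make a neighborhood of the new piece conformal to a product $Q\times S^{m-1}$. The sphere factor has a spectral gap, which holds on the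 product for \emph{every} metric on $Q$. Constants $C$ are independent of $x$ and of the small parameters.

\subsection*{Step 1: product form on a fixed tube}
Project the given framing to the $g_x$-normal bundle of $S$ and apply Gram--Schmidt. This gives $g_x$-orthonormal normal framings $F_x$, smooth in $x$ and homotopic to the given one. Put $\Phi_x(y,v)=\exp_y^{g_x}(F_x(y)v)$ for $y\in S$, $v\in\mathbb R^m$, and $r=|v|$. By compactness of $K$ there is $r_1>0$ such that all $\Phi_x$ are embeddings of $\{r<r_1\}$ into $\Omega$. Let $g^S_x=g_x|_S$ and $\hat g_x=g_x^S\oplus\mathrm{eucl}$. The tensor $\Phi_x^*g_x-\hat g_x$ vanishes at $r=0$, so it is bounded by $Cr$. Let $\varphi\colon[0,\infty)\to[0,1]$ be smooth, $0$ on $[0,1]$ and $1$ on $[2,\infty)$. For $4\rho<r_1$ let $g_{x,\rho}$ correspond under $\Phi_x$ to $\hat g_x+\varphi(r/\rho)(\Phi_x^*g_x-\hat g_x)$ in the tube, and equal $g_x$ elsewhere. The difference $g_{x,\rho}-g_x$ is supported in $T_{x,\rho}=\Phi_x(\{r\le2\rho\})$ and bounded by $C\rho$; its first derivatives are bounded by $C$, since the factor $1/\rho$ from $\varphi(r/\rho)$ meets the bound $Cr$. The change is not small in $C^1$,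 but its support is small. By \eqref{eq:BG}, $D_{x,\rho}-D_x=\mathsf a\nabla+\mathsf b$ with $|\mathsf a|\le C\rho$ and $|\mathsf b|\le C1_{T_{x,\rho}}$. H\"older's inequality and the Sobolev embedding $H^1\subset L^{2n/(n-2)}$, where $n\ge3$ is used, give $\|1_{T_{x,\rho}}u\|_{L^2}\le C\operatorname{vol}(T_{x,\rho})^{1/n}\|u\|_{H^1}$. So $\|D_{x,\rho}-D_x\|_{H^1\to L^2}\to0$ uniformly, and by Lemma~\ref{lem:perturb} we may fix $\rho$ such that $(g_{x,\rho})$ has the window $\Lambda$ and $\frac\eta2$-close reduced data.

The tubes still move with $x$. Fix $x_*\in K$. For $x\in K$ consider the isotopy of embeddings $\Phi_{x(t)}$, $x(t)=x_*+t(x-x_*)$, which exists since $K$ is convex. Its velocity is a time-dependent vector field on the image of $\Phi_{x(t)}$. Multiply it by a fixed function of $r$ that is $1$ for $r\le r_1/2$ and $0$ near $r_1$, extend by zero, and integrate to time $1$. This gives diffeomorphisms $f_x$ of $P$, smooth in $x$ and isotopic to the identity, with $f_x\circ\Phi_{x_*}=\Phi_x$ on $\{r\le r_1/2\}$. The isotopy lifts $f_x$ to the spin structure, continuously in $x$, so $(f_x^*g_{x,\rho})$ has the same window and isomorphic reduced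 data. It equals $f_x^*g_x$ outside $\Phi_{x_*}(\{r\le2\rho\})\subset\Omega$, and $\Phi_{x_*}^*f_x^*g_{x,\rho}=\hat g_x$ for $r\le\rho$. In the situation $P=P_1\sqcup P_2$ of the theorem, $F_x$ and $\Phi_x$ are independent of $x$ on the part in $P_1$, so the velocity vanishes there and $f_x|_{P_1}=\mathrm{id}$.

We rename $f_x^*g_{x,\rho}$ as $g_x$ and identify points with their images under $\Phi_{x_*}$. We now have a fixed tube $S\times B^m_{2r_0}\subset\Omega$, $r_0\le1$, on which $g_x=g^S_x+dr^2+r^2g_\circ$, with $g_\circ$ the round metric of $S^{m-1}$. It suffices to find a family on $P'$ that is $\frac\eta2$-close and equals $g_x$ off the tube. Put $P_\delta=P\setminus(S\times B^m_\delta)$, with open balls, a compact subset of $P\setminus S$.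

\subsection*{Step 2: the new metrics}
On the punctured tube, $g_x=r^2\big(r^{-2}(g^S_x+dr^2)+g_\circ\big)$ is conformal to a product of $S^p\times(0,2r_0)$ and $S^{m-1}$. Surgery only changes the first factor. Let $0<\varepsilon<r_0^2/4$, so $\varepsilon<\sqrt\varepsilon<r_0/2$. Let $Q$ be $S^p\times[\varepsilon,2r_0)$ with a closed disc $D^{p+1}$, the \emph{cap}, glued to $S^p\times\{\varepsilon\}$ so that a collar of the cap is $S^p\times(\varepsilon/2,\varepsilon]$. Then $P'=P_\varepsilon\cup(\text{cap}\times S^{m-1})$ contains $Q\times S^{m-1}$ as an open subset. Using a partition of unity, interpolate in the collar between $r^{-2}(g_x^S+dr^2)$ and a fixed metric on the cap, and between $r$ and the constant $\varepsilon/2$. This gives metrics $g^Q_{x,\varepsilon}$ on $Q$, smooth in $x$ and equal to $r^{-2}(g^S_x+dr^2)$ for $r\ge\varepsilon$, and a smooth $\theta>0$ on $Q$ with $\theta=r$ for $r\ge\varepsilon$ and $\theta\le\varepsilon$ on the cap. Define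
\[
g'_{x,\varepsilon}=g_x\ \text{ on }P_\varepsilon,\qquad g'_{x,\varepsilon}=\theta^2\bar g,\quad\bar g=g^Q_{x,\varepsilon}+g_\circ\ \text{ on }Q\times S^{m-1}.
\]
The two definitions agree on the overlap. As the surgery is spin, spinors of $P$ and $P'$ are identified over $P_\varepsilon$. Write $D'=D'_{x,\varepsilon}$, and for $\varepsilon<\delta<r_0$ let $R_\delta=P'\setminus P_\delta$; there $\theta\le\delta$.

\subsection*{Step 3: no concentration}
We claim that every compactly supported Lipschitz spinor $v$ on $(Q\times S^{m-1},\bar g)$ satisfies
\begin{equation}\label{eq:gap}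
\|D^{\bar g}v\|_{L^2}\ge\tfrac{m-1}2\|v\|_{L^2}\ge\tfrac12\|v\|_{L^2}.
\end{equation}
By approximation in $H^1$ let $v$ be smooth. With local orthonormal frames $(e_i)$ of $Q$ and $(e_a)$ of $S^{m-1}$, write $D^{\bar g}=D_1+D_2$, $D_1=\sum e_i\nabla_{e_i}$, $D_2=\sum e_a\nabla_{e_a}$. Both are symmetric, by integration by parts along the slices of the product. For a product metric $\nabla_{e_i}e_a=\nabla_{e_a}e_i=[e_i,e_a]=0$ and the curvature $R(e_i,e_a)$ vanishes, so $D_1D_2+D_2D_1=\sum e_ie_a(\nabla_{e_i}\nabla_{e_a}-\nabla_{e_a}\nabla_{e_i})=0$. Hence the cross terms cancel and $\|D^{\bar g}v\|^2=\|D_1v\|^2+\|D_2v\|^2\ge\|D_2v\|^2$. Fix $q\in Q$. A basis of $T_qQ$ is a parallel normal framing of the slice $\{q\}\times S^{m-1}$ and induces a spin structure on it. The spinor module of dimension $n$ splits, over the Clifford algebra of the slice, into irreducible modules, and by \eqref{eq:connection} the connection along the slice involves only products $e_ae_b$. So on the slice $D_2$ is a direct sum of copies of $\pm D_{S^{m-1}}$. For $m\ge3$, (D3) gives $\|D_2v\|\ge\frac{m-1}2\|v\|$ slice by slice. For $m=2$ we need the bounding spin structure on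 the slices; the other one has harmonic spinors and \eqref{eq:gap} would not follow. The type is locally constant in $q$ and $Q$ is connected, so take $q=(y,r)$ with $r>\varepsilon$. Near this slice $P'$ and $P$ have the same spin structure. In $P$ the circle bounds the disc $\{y\}\times B^2_r$, over which a basis of $T_yS$ extends as a normal framing; adding $\partial_r$ exhibits the spin structure of the slice as that of the boundary of the disc. It is bounding, and \eqref{eq:gap} is proved.

Let $\Lambda_+>0$ and let $u$ lie in the spectral subspace of $D'$ for $[-\Lambda_+,\Lambda_+]$. We apply \eqref{eq:gap} to $\xi\bar u$, where $\bar u=\theta^{(n-1)/2}u$ and $\xi=1$ on $R_\delta$, $\xi=\log(r_0/r)/\log(r_0/\delta)$ for $\delta\le r\le r_0$, $\xi=0$ for $r\ge r_0$. The logarithm is the natural choice because $\log r$ is arc length for $\bar g$: from $|dr|_{\bar g}=r$ we get $|d\xi|_{\bar g}=1/\log(r_0/\delta)$ for $\delta<r<r_0$. By (D1), (D2), $D^{\bar g}(\xi\bar u)=d\xi\cdot\bar u+\xi\theta^{(n+1)/2}D'u$, and $dv_{\bar g}=\theta^{-n}dv_{g'}$. With integrals taken with respect to $dv_{g'}$,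
\[
\frac1\delta\int_{R_\delta}|u|^2\le\int\frac{\xi^2|u|^2}\theta=\|\xi\bar u\|^2_{\bar g}\le4\|D^{\bar g}(\xi\bar u)\|^2_{\bar g}\le\frac8{\log^2(r_0/\delta)}\int_{\delta<r<r_0}\frac{|u|^2}r+8\int\xi^2\theta|D'u|^2 .
\]
In the first term on the right $1/r\le1/\delta$; in the second $\theta\le r_0$ and $\|D'u\|\le\Lambda_+\|u\|$. Multiplying by $\delta$,
\begin{equation}\label{eq:noconc}
\int_{R_\delta}|u|^2\,dv_{g'}\le8\Big[\frac1{\log^2(r_0/\delta)}+\delta r_0\Lambda_+^2\Big]\|u\|^2
\end{equation}
for all $x\in K$ and all $\varepsilon<\delta$. The bracket tends to $0$ with $\delta$, and no property of the metric on the cap has entered.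

\subsection*{Step 4: comparison of spectra}
The distance from $\pm\Lambda$ to $\operatorname{spec}D_x$ is $\|(D_x\mp\Lambda)^{-1}\|^{-1}$, continuous and positive on $K$. So there is $\gamma\in(0,\Lambda)$ such that no $D_x$ has an eigenvalue with $\big||\lambda|-\Lambda\big|\le\gamma$. Put $\Lambda_+=\Lambda+\gamma$ and $d=\operatorname{rk}E$. Let $\chi_\varepsilon=0$ for $r\le\varepsilon$, $\chi_\varepsilon=2\log(r/\varepsilon)/\log(1/\varepsilon)$ for $\varepsilon\le r\le\sqrt\varepsilon$, and $\chi_\varepsilon=1$ on $P_{\sqrt\varepsilon}$. Since $|d\chi_\varepsilon|=2/(r\log(1/\varepsilon))$ and the volume element is $r^{m-1}dr\,dv_{g_x^S}dv_{g_\circ}$,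
\begin{equation}\label{eq:cutoff}
\|d\chi_\varepsilon\|^2_{L^2}\le\frac C{\log^2(1/\varepsilon)}\int_\varepsilon^{\sqrt\varepsilon}r^{m-3}\,dr\longrightarrow0\qquad(\varepsilon\to0).
\end{equation}
Indeed the integral is $\frac12\log(1/\varepsilon)$ for $m=2$ and at most $1$ for $m\ge3$; for $m=1$ it would be of order $1/\varepsilon$. For $\psi\in E_x$ we have $\|D_x^j\psi\|\le\Lambda^j\|\psi\|$, so elliptic estimates, uniform in $x$, and $H^j\subset C^0$ for $j>n/2$ give $\sup|\psi|\le C\|\psi\|$. Over each $P_\delta$ spinors for different $x$ are compared by the identification of Section~\ref{sec:families}, which preserves $L^2$-norms over subsets.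

\smallskip
($\alpha$) \emph{Limits.} Let $x_i\to x$, $\varepsilon_i\to0$, and let $u_i$ be unit vectors in the spectral subspace of $D'_{x_i,\varepsilon_i}$ for $[-\Lambda_+,\Lambda_+]$. We claim that a subsequence converges in $C^\infty_{\mathrm{loc}}(P\setminus S)$ to a unit vector $u\in E_x$, and that inner products of two such convergent sequences converge to the inner product of the limits.

On $P_\delta$ we have $D'=D_{x_i}$ for large $i$, the coefficients converge smoothly to those of $D_x$, and $\|D'^ju_i\|\le\Lambda_+^j$ for all $j$. Interior elliptic estimates bound $u_i$ in every $C^k(P_\delta)$, and a diagonal sequence converges to a smooth $u$ on $P\setminus S$. Integrals over $P_\delta$ converge, so $\|D_x^ju\|_{L^2(P\setminus S)}\le\Lambda_+^j$. By \eqref{eq:noconc} and Cauchy--Schwarz, the contribution of $R_\delta$ to $\langle u_i,u_i'\rangle$ is bounded by a quantity that is independent of $i$ and tends to $0$ with $\delta$. Hence $\langle u_i,u'_i\rangle\to\langle u,u'\rangle$, and $\|u\|=1$.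

It remains to remove the singularity along $S$. Let $w$ be smooth on $P\setminus S$ with $w,D_xw\in L^2$, and let $\phi$ be a smooth spinor on $P$. Since $\chi_\varepsilon\phi$ is Lipschitz with compact support in $P\setminus S$, we may integrate by parts:
\[
\langle w,\chi_\varepsilon D_x\phi\rangle=\langle w,D_x(\chi_\varepsilon\phi)\rangle-\langle w,d\chi_\varepsilon\cdot\phi\rangle=\langle D_xw,\chi_\varepsilon\phi\rangle-\langle w,d\chi_\varepsilon\cdot\phi\rangle .
\]
The last term is at most $\|w\|\sup|\phi|\,\|d\chi_\varepsilon\|\to0$, so $\langle w,D_x\phi\rangle=\langle D_xw,\phi\rangle$. By essential self-adjointness $w$ lies in the domain of the self-adjoint operator $D_x$ on $P$, which maps it to $D_xw$. Applying this to $w=D_x^ju$ for all $j$ shows that the spectral measure $\mu_u$ satisfies $\int\lambda^{2j}d\mu_u\le\Lambda_+^{2j}$ for all $j$. So $\mu_u$ is supported in $[-\Lambda_+,\Lambda_+]$, and by the choice of $\gamma$, $u\in E_x$.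

\smallskip
($\beta$) \emph{At most $d$ eigenvalues.} For all small $\varepsilon$ and all $x$, the spectral subspace of $D'$ for $[-\Lambda_+,\Lambda_+]$ has dimension $\le d$. Otherwise there are $\varepsilon_i\to0$, $x_i\to x$ and orthonormal $(d+1)$-tuples in these subspaces, and ($\alpha$) gives $d+1$ orthonormal vectors in $E_x$.

\smallskip
($\gamma$) \emph{At least $d$ eigenvalues.} For $\psi\in E_x$ the spinor $\chi_\varepsilon\psi$ is supported in $P_\varepsilon$, so it is a Lipschitz spinor on $P'$ and lies in the domain of $D'$. From $\sup|\psi|\le C\|\psi\|$ we get, uniformly in $x$, $\|\chi_\varepsilon\psi-\psi\|\le C\operatorname{vol}(r\le\sqrt\varepsilon)^{1/2}\|\psi\|$ and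
\begin{equation}\label{eq:approx}
\|D'(\chi_\varepsilon\psi)-\chi_\varepsilon D_x\psi\|=\|d\chi_\varepsilon\cdot\psi\|\le C\|d\chi_\varepsilon\|\,\|\psi\|.
\end{equation}
As $\|D_x\psi\|\le(\Lambda-\gamma)\|\psi\|$, for small $\varepsilon$ the space $\chi_\varepsilon E_x$ has dimension $d$ and $\|D'v\|\le(\Lambda-\frac\gamma2)\|v\|$ on it. If $D'$ had fewer than $d$ eigenvalues in $[-\Lambda+\frac\gamma2,\Lambda-\frac\gamma2]$, some $v\neq0$ in this space would be orthogonal to the corresponding eigenspinors and violate the inequality. Together with ($\beta$): for small $\varepsilon$, $D'$ has exactly $d$ eigenvalues in $[-\Lambda_+,\Lambda_+]$, all of modulus $\le\Lambda-\frac\gamma2$. So $\Lambda$ is a window for $(g'_{x,\varepsilon})_{x\in K}$, and its bundle $E'$ has rank $d$.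

\smallskip
($\delta$) \emph{The intertwiner.} Let $\Pi'$ be the projection onto $E'_x$ and $J=\Pi'\chi_\varepsilon\colon E_x\to E'_x$; it is continuous in $x$ and preserves gradings. By \eqref{eq:approx}, $D'J\psi-JD_x\psi=\Pi'(d\chi_\varepsilon\cdot\psi)$ tends to $0$ uniformly. We claim that $J^*J\to1$ uniformly. Since $\|J^*J-1\|=\sup_{\|\psi\|=1}\big|\|J\psi\|^2-1\big|$, failure would give $\varepsilon_i\to0$, $x_i\to x$ and unit vectors $\psi_i\in E_{x_i}$ with $\|J\psi_i\|^2$ bounded away from $1$. The unit sphere bundle of $E$ is compact, so we may assume $\psi_i\to\psi\in E_x$ in $L^2$. Let $u_i^{(1)},\dots,u_i^{(d)}$ be orthonormal bases of $E'_{x_i}$; by ($\alpha$) we may assume that they converge to an orthonormal basis $u^{(a)}$ of $E_x$. In $\langle\chi_{\varepsilon_i}\psi_i,u_i^{(a)}\rangle$ the part over $P_\delta$ converges to the corresponding part of $\langle\psi,u^{(a)}\rangle$, and the rest is at most $C\operatorname{vol}(r\le\delta)^{1/2}$. Hence $\|J\psi_i\|^2=\sum_a|\langle\chi_{\varepsilon_i}\psi_i,u_i^{(a)}\rangle|^2\to\sum_a|\langle\psi,u^{(a)}\rangle|^2=1$, a contradiction. By Lemma~\ref{lem:intertwine} the reduced data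 are $\frac\eta2$-close for small $\varepsilon$. This proves Theorem~\ref{thm:surgery}. \qed

\medskip
The hypothesis $m\ge2$ entered twice, once for each inequality between the spectra: in the gap \eqref{eq:gap}, whose constant $\frac{m-1}2$ vanishes for $m=1$, and in the cutoff estimate \eqref{eq:cutoff}.

\section{The space of invertible metrics}\label{sec:space}

We prove Theorem~\ref{thm:supp}(b). An essential family on $M$ gives a map $\partial K\to\mathcal R^{\mathrm{inv}}(M)$ that does not extend over $K$. To control the degree of the homotopy group we use models with $\dim K=k$, and to detect infinite order we turn the index into a homomorphism.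

\subsection*{Models}
Let $Z$ be a product of $j\ge0$ K3 surfaces. Proposition~\ref{prop:products} gives essential families on the connected manifolds
\[
\begin{array}{lll}
N=Z\times S^3,&n=3+4j,&k=1;\\
N=Y\times Y\times Z,&n=4+4j,&k=4;\\
N=Y\times Z\times S^3,&n=5+4j,&k=3;\\
N=(S^3\times S^3)\times Z,&n=6+4j,&k=2.
\end{array}
\]
Every $n\ge3$ occurs once, and $\dim K=k\equiv-n\pmod4$.

\subsection*{The invariant}
Let $x\mapsto g_x$ be a continuous map from a cube $[0,1]^k$ to $\mathcal R(M)$ that sends the boundary to $\mathcal R^{\mathrm{inv}}(M)$. By \eqref{eq:BG}, $D_x^+$ over the cube ($n$ even), respectively $D_x+is$ over the cube times $[-1,1]$ ($n$ odd), is a norm-continuous Fredholm family $H^1\to L^2$, invertible over the boundary. The base has even dimension, because $k\equiv n\pmod2$. Let $I\in\mathbb Z$ be the index of Lemma~\ref{lem:fredholm}, under (K5). It is invariant under homotopies keeping the boundary in $\mathcal R^{\mathrm{inv}}(M)$, vanishes if the whole cube maps to $\mathcal R^{\mathrm{inv}}(M)$, and equals $\kappa$ when there is a window, by \eqref{eq:indkappa}. Since $\mathcal R(M)$ is convex, two maps with the same boundary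 values are homotopic by straight lines, so $I$ depends only on the boundary values. Finally, $I$ is additive: let the base $X=X_1\cup X_2$ be cut in two by a wall over which the operators are invertible. The index then comes from $K^0(X,\partial X_1\cup\partial X_2)=K^0(X_1,\partial X_1)\oplus K^0(X_2,\partial X_2)$, where its components are the indices over $X_1,X_2$. The map to $K^0(X,\partial X)$ is induced on each summand by the collapse $X/\partial X\to X_i/\partial X_i$, of degree one, so it is the sum $\mathbb Z\oplus\mathbb Z\to\mathbb Z$.

\subsection*{The case $k\ge2$}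
As $\mathcal R(M)$ is contractible, the boundary map $\pi_k(\mathcal R(M),\mathcal R^{\mathrm{inv}}(M),g)\to\pi_{k-1}(\mathcal R^{\mathrm{inv}}(M),g)$ is an isomorphism of groups. The group law on the left is juxtaposition of cubes along a wall mapped to $g$, so $I$ is a homomorphism to $\mathbb Z$. Starting from any metric in $\mathcal R^{\mathrm{inv}}(M)$, Proposition~\ref{prop:transfer}(ii) gives an essential family $(g''_x)_{x\in K}$ on $M$, with $I=\pm\kappa\ne0$ after identifying $K$ with a cube. So $g''|_{\partial K}$ represents an element of $\pi_{k-1}(\mathcal R^{\mathrm{inv}}(M),g''_{x_0})$, $x_0\in\partial K$, with non-zero image in $\mathbb Z$, hence of infinite order.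

\subsection*{The case $k=1$}
One essential path separates two components; to separate many we attach many spheres and move their parameters independently. Proposition~\ref{prop:transfer}(i) gives an essential family $(g_t)_{|t|\le\tau}$ on $S^n$ with window $\Lambda$, reduced operator $A(t)$ and gap $c$. By Lemma~\ref{lem:interval}, $a:=\nu(-\tau)-\nu(\tau)\ne0$. Let $l\in\mathbb N$, and scale a metric $g_M\in\mathcal R^{\mathrm{inv}}(M)$ so that it has no eigenvalue in $[-\Lambda,\Lambda]$. The family $g_M\sqcup g_{t_1}\sqcup\dots\sqcup g_{t_l}$ on $M\sqcup S^n\sqcup\dots\sqcup S^n$ over $[-\tau,\tau]^l$ has window $\Lambda$ and reduced operator $\bigoplus_iA(t_i)$. At a vertex with exactly $j$ coordinates equal to $\tau$, its eigenvalues have modulus $\ge c$, and $l\nu(-\tau)-ja$ of them are negative. Apply Theorem~\ref{thm:surgery} to the $l$ connected sums with $\eta=c/l$. We obtain a family on $M$ with a window, whose reduced operator $A'$ is within distance $<c$ of $\bigoplus_iA(t_i)$. At the vertices the straight line between the two operators is invertible, so $A'$ is invertible with the same number of negative eigenvalues. Let $g_{(j)}\in\mathcal R^{\mathrm{inv}}(M)$,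 $0\le j\le l$, be the metric at a vertex with $j$ coordinates equal to $\tau$. For the segment in the cube from the vertex of $g_{(i)}$ to that of $g_{(j)}$, Lemma~\ref{lem:interval} gives $I=(j-i)a$, non-zero for $i\neq j$. The set $\mathcal R^{\mathrm{inv}}(M)$ is open in $\mathcal R(M)$, since invertibility of $D\colon H^1\to L^2$ is an open condition, and $\mathcal R(M)$ is locally convex; so components of $\mathcal R^{\mathrm{inv}}(M)$ are path components. If $g_{(i)}$ and $g_{(j)}$ were joined by a path in $\mathcal R^{\mathrm{inv}}(M)$, that path would have $I=0$, while $I$ depends only on the end points. So $g_{(0)},\dots,g_{(l)}$ lie in $l+1$ different components, and $l$ is arbitrary. This completes the proof of Theorem~\ref{thm:supp}. \qed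

\begin{thebibliography}{9}

\bibitem{Atiyah} Atiyah, 1971.

\bibitem{BD} Christian B\"ar and Mattias Dahl, \emph{Surgery and the Spectrum of the Dirac Operator}, arXiv:math/0201195 (2002).

\bibitem{Mumford} Mumford, 1971.

\end{thebibliography}
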